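\title{The injective norm of a random tensor with i.i.d.\ entries}

\begin{abstract}
We prove that the expected injective norm of a random tensor of order $r$ with i.i.d.\ mean-zero entries is comparable to the expected largest Euclidean norm of a fiber, with constants that depend only on $r$. This confirms a conjecture of Lucca and Pesenti and extends Seginer's theorem from matrices to tensors. We also obtain the comparison for quantiles and for all moments, treat i.i.d.\ entries with nonzero mean, and show that the comparison can fail for independent symmetric entries that are not identically distributed.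
\end{abstract}

\section{Introduction}

\subsection{Injective norm and fibers}

Let $r\ge2$ and let $n_1,\dots,n_r$ be positive integers. Put $[m]=\{1,\dots,m\}$, $n=\max_k n_k$ and $N=\prod_k n_k$. A tensor $T\in\mathbb R^{n_1\times\dots\times n_r}$ has entries $T_i$ indexed by $i=(i_1,\dots,i_r)$ with $i_k\in[n_k]$; we call $k\in[r]$ a \emph{mode}. For a tuple $\mathbf x=(x_1,\dots,x_r)$ with $x_k\in\mathbb R^{n_k}$ we write
\[
\mathbf x_i=\prod_{l=1}^r x_{l,i_l},\qquad \mathbf x^{(k)}_i=\prod_{l\ne k}x_{l,i_l},\qquad \langle T,\mathbf x\rangle=\langle T,x_1\otimes\dots\otimes x_r\rangle=\sum_iT_i\,\mathbf x_i .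
\]
The \emph{injective norm} of $T$ is
\[
\|T\|=\|T\|_{\mathrm{inj}}=\max\big\{|\langle T,\mathbf x\rangle| :\ \|x_1\|_2=\dots=\|x_r\|_2=1\big\}.
\]
It is the largest correlation of $T$ with a rank-one tensor of Euclidean norm one, and for $r=2$ it is the spectral norm of a matrix.

A \emph{fiber in mode $k$} is the vector in $\mathbb R^{n_k}$ obtained by fixing every index $i_l$ with $l\ne k$ and letting $i_k$ vary; for matrices the fibers are the columns and the rows. Let
\[
D_k(T)=\max_{i_l\,(l\ne k)}\Big(\sum_{i_k=1}^{n_k}T_i^2\Big)^{1/2},\qquad D(T)=\max_{k\in[r]}D_k(T).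
\]
We write $D_k$ and $D$ when the tensor is called $T$. For every tensor,
\begin{equation}\label{eq:deterministic}
D(T)\le\|T\|\le\sqrt{N/n}\;D(T).
\end{equation}
For the left inequality, let $f\ne0$ be the fiber in mode $k$ at the indices $i_l$, and take $x_l=e_{i_l}$ for $l\ne k$ and $x_k=f/\|f\|_2$; then $\langle T,\mathbf x\rangle=\|f\|_2$. For the right inequality, the Cauchy--Schwarz inequality gives $\|T\|^2\le\sum_iT_i^2$, and the entries split into $N/n$ fibers in a mode of length $n$. Both inequalities can be equalities. If all $n_k$ but one equal $1$, then $T$ is a vector and $\|T\|=D$. For the all-ones tensor $\mathbf 1$ the form $\langle\mathbf 1,\mathbf x\rangle$ is the product of the coordinate sums of the $x_k$, so $\|\mathbf 1\|=\sqrt N$, while $D(\mathbf 1)=\sqrt n$.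

Where in the range \eqref{eq:deterministic} does a random tensor lie? At the dense extreme, let the entries be independent uniform signs. Then $D=\sqrt n$. For fixed unit vectors, Hoeffding's inequality gives $\mathbb P(|\langle T,\mathbf x\rangle|>t)\le2e^{-t^2/2}$, and the norm is determined up to a factor $8^{r/2}$ by at most $e^{4rn}$ tuples $\mathbf x$ (Lemma~\ref{lem:net} below), so a union bound with $t$ a multiple of $\sqrt{rn}$ shows that $\|T\|$ has the order of $D$. At the sparse extreme, suppose that any two nonzero entries differ in every index. Then $|\langle T,\mathbf x\rangle|\le\max_i|T_i|\sum_{i:\,T_i\neq0}|x_{1,i_1}||x_{2,i_2}|\le\max_i|T_i|$, so $\|T\|=D$. At both extremes the fibers give the right order, and one guesses that they always do.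

For matrices this is Seginer's theorem: if $A$ is a random matrix with i.i.d.\ mean-zero entries, then $\mathbb E\|A\|$ is comparable, with universal constants and no further assumption on the law of the entries, to the sum of the expected largest row norm and the expected largest column norm. Write $a\underset r\asymp b$ if $cb\le a\le Cb$ with constants $c,C>0$ that depend only on $r$, and in particular neither on $n_1,\dots,n_r$ nor on the law of the entries. The conjecture posed by Lucca and Pesenti \cite{LP} states that for every $r\ge2$ and every random tensor $T$ with i.i.d.\ mean-zero entries,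
\begin{equation}\label{eq:conj}
\mathbb E\|T\|\ \underset r\asymp\ \max_{k\in[r]}\mathbb E D_k(T).
\end{equation}
Since $D_k\le D\le\sum_lD_l$, we have $\max_k\mathbb ED_k\le\mathbb ED\le r\max_k\mathbb ED_k$, so the right side of \eqref{eq:conj} may be replaced by $\mathbb ED$.

\subsection{Results}

The conjecture is true, and the comparison holds for all moments.

\begin{theorem}\label{thm:moments}
For each $r\ge2$ there is a constant $C_r'$ such that, if $T$ has i.i.d.\ mean-zero entries and $p\ge1$, then
\[
(\mathbb ED^p)^{1/p}\le(\mathbb E\|T\|^p)^{1/p}\le C_r'\,p\,(\mathbb ED^p)^{1/p}.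
\]
In particular $\max_k\mathbb ED_k\le\mathbb E\|T\|\le rC_r'\max_k\mathbb ED_k$, which is \eqref{eq:conj}.
\end{theorem}

The constant $1$ in the lower bound is attained when all $n_k$ but one equal $1$. Theorem~\ref{thm:moments} is deduced from a comparison of quantiles. A random variable or vector $V$ is \emph{symmetric} if $V$ and $-V$ have the same law. Logarithms are natural unless a base is indicated.

\begin{theorem}\label{thm:quantile}
For each $r\ge2$ there is a constant $C_r$ such that, if $T$ has i.i.d.\ symmetric entries, $\delta\in(0,1/4]$, $d>0$ and $\mathbb P(D>d)\le\delta$, then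
\[
\mathbb P\big(\|T\|>C_r\log(e/\delta)\,d\big)\le2\delta .
\]
\end{theorem}

No moment assumption is made in Theorem~\ref{thm:quantile}. When the mean does not vanish, its contribution has to be added.

\begin{theorem}\label{thm:mean}
If $T$ has i.i.d.\ integrable entries with mean $\mu$, then $\mathbb E\|T\|\underset r\asymp\mathbb ED+|\mu|\sqrt N$.
\end{theorem}

\begin{proposition}\label{prop:counter}
For every $r\ge2$, the equivalence \eqref{eq:conj} fails in general for independent symmetric entries that are not identically distributed.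
\end{proposition}

Section~\ref{sec:moments} derives Theorems~\ref{thm:moments} and~\ref{thm:mean} from Theorem~\ref{thm:quantile}. After collecting three elementary bounds in Section~\ref{sec:tools}, we show the mechanism behind Theorem~\ref{thm:quantile} on sparse sign matrices in Section~\ref{sec:model} and give the proof in Sections~\ref{sec:reduction} and~\ref{sec:heavy}. Section~\ref{sec:hyp} locates the hypotheses in the proof and proves Proposition~\ref{prop:counter}.

\section{From quantiles to moments}\label{sec:moments}

Integrating Theorem~\ref{thm:quantile} over $\delta$ would weight the $\delta$-quantile of $D$ by $\log(e/\delta)$, and that integral can diverge while $\mathbb ED$ is finite. We therefore use Theorem~\ref{thm:quantile} for a single value of $\delta$ and control the far tail of $\|T\|$ by the \emph{Hoffmann--J{\o}rgensen inequality} \cite[Prop.~6.7]{LT}: if $V_1,\dots,V_N$ are independent symmetric random vectors in a Banach space and $S=\sum_iV_i$, then for all $t>0$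
\begin{equation}\label{eq:HJ}
\mathbb P(\|S\|>3t)\le4\,\mathbb P(\|S\|>t)^2+\mathbb P\big(\max_i\|V_i\|>t\big).
\end{equation}
Once $\mathbb P(\|S\|>t)$ is small, the square in \eqref{eq:HJ} makes the first term negligible, and the tail of the sum is governed by the largest summand.

\begin{proof}[Proof of Theorem~\ref{thm:moments}]
The lower bound follows from \eqref{eq:deterministic}. For the upper bound we may assume $0<\mathbb ED^p<\infty$: if $\mathbb ED^p=\infty$ there is nothing to prove, and if $D=0$ almost surely then $T=0$ almost surely. By \eqref{eq:deterministic}, $\mathbb E\|T\|^p<\infty$. (For $p=1$ finiteness is automatic, because $D\le\sum_i|T_i|$ and mean-zero entries are integrable.)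

\emph{Symmetrization.} Let $T'$ be an independent copy of $T$ and let $\varepsilon_i$ be independent uniform signs, independent of $T$ and $T'$. Since $\mathbb ET'=0$, Jensen's inequality for the convex function $\|T-\cdot\,\|^p$ gives $\mathbb E\|T\|^p\le\mathbb E\|T-T'\|^p$. The variables $T_i-T_i'$ are independent and symmetric, so $T-T'$ has the law of $(\varepsilon_i(T_i-T_i'))_i$, and the triangle inequality in $L^p$ gives $\mathbb E\|T\|^p\le2^p\,\mathbb E\|(\varepsilon_iT_i)_i\|^p$. The tensor $(\varepsilon_iT_i)_i$ has i.i.d.\ symmetric entries and the same $D$ as $T$. At the cost of a factor $2$ in $C_r'$ we may thus assume that the entries are symmetric.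

\emph{Integration.} Write $T=\sum_iT_i\,e_{i_1}\otimes\dots\otimes e_{i_r}$. The summands are independent and symmetric, with injective norms $|T_i|\le D$. Let $\delta=3^{-p}/16$ and $d=\delta^{-1/p}(\mathbb ED^p)^{1/p}\le48(\mathbb ED^p)^{1/p}$. Markov's inequality gives $\mathbb P(D>d)\le\delta$, so with $K=C_r\log(e/\delta)\,d$ Theorem~\ref{thm:quantile} gives $\mathbb P(\|T\|>t)\le2\delta$ for $t\ge K$. For such $t$, \eqref{eq:HJ} yields $\mathbb P(\|T\|>3t)\le8\delta\,\mathbb P(\|T\|>t)+\mathbb P(D>t)$. Bounding the probability by $1$ for $t<K$, we get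
\[
\mathbb E\|T\|^p=3^p\int_0^\infty pt^{p-1}\,\mathbb P(\|T\|>3t)\,dt\le3^pK^p+3^p\cdot8\delta\,\mathbb E\|T\|^p+3^p\,\mathbb ED^p .
\]
Here $3^p\cdot8\delta=\frac12$ and $\mathbb E\|T\|^p$ is finite, so $\mathbb E\|T\|^p\le2\cdot3^p(K^p+\mathbb ED^p)$ and $(\mathbb E\|T\|^p)^{1/p}\le6\big(K+(\mathbb ED^p)^{1/p}\big)$. Finally $\log(e/\delta)=1+\log16+p\log3\le5p$, so $K\le240\,C_r\,p\,(\mathbb ED^p)^{1/p}$. The theorem holds with $C_r'=12(240C_r+1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mean}]
We have $\mathbb E\|T\|\ge\mathbb ED$ by \eqref{eq:deterministic}, and $\mathbb E\|T\|\ge\|\mathbb ET\|=\|\mu\mathbf 1\|=|\mu|\sqrt N$ by Jensen's inequality; hence $\mathbb E\|T\|\ge\frac12(\mathbb ED+|\mu|\sqrt N)$. For the upper bound, apply Theorem~\ref{thm:moments} with $p=1$ to $T-\mu\mathbf 1$. The function $D(\cdot)$ is a maximum of seminorms, so $D(T-\mu\mathbf 1)\le D(T)+|\mu|\sqrt n$, and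
\[
\mathbb E\|T\|\le\mathbb E\|T-\mu\mathbf 1\|+|\mu|\sqrt N\le C_r'\big(\mathbb ED+|\mu|\sqrt n\big)+|\mu|\sqrt N .
\]
Since $n\le N$, this is at most $(C_r'+1)(\mathbb ED+|\mu|\sqrt N)$.
\end{proof}

\section{Two tail bounds and a count of subsets}\label{sec:tools}

\emph{Bernstein's inequality.} If $Z_i$ are independent mean-zero variables with $|Z_i|\le K$ and $\sum_i\mathbb EZ_i^2\le\sigma^2$, then for $\lambda>0$
\begin{equation}\label{eq:bernstein}
\mathbb P\Big(\Big|\sum_iZ_i\Big|>\lambda\Big)\le2\exp\Big(-\frac{\lambda^2}{2\sigma^2+\frac23K\lambda}\Big).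
\end{equation}

\emph{Small subsets.} For integers $1\le m\le n'$, the number of subsets of $[n']$ with at most $m$ elements satisfies
\begin{equation}\label{eq:subsets}
\sum_{s\le m}\binom{n'}{s}\le\Big(\frac{n'}m\Big)^m\sum_{s}\binom{n'}s\Big(\frac m{n'}\Big)^s=\Big(\frac{n'}m\Big)^m\Big(1+\frac m{n'}\Big)^{n'}\le\Big(\frac{en'}m\Big)^m .
\end{equation}

The third tool is Chernoff's bound, in a form suited to union bounds: given a budget $A$ for the exponent, a count is either comparable to its mean or bounded in terms of $A$.

\begin{lemma}\label{lem:chernoff}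
Let $W$ be a sum of finitely many independent $\{0,1\}$-valued variables, let $\nu>0$ satisfy $\mathbb EW\le\nu$, and let $A>0$. With probability at least $1-e^{-A}$, one of the following holds:
\begin{itemize}
\item[(I)] $W\le e^2\nu$;
\item[(II)] $W\ge 1$, $W\le A$ and $W\log(W/\nu)\le2A$.
\end{itemize}
\end{lemma}

\begin{proof}
If the summands have means $\alpha_i$, then $\mathbb Ee^{sW}=\prod_i(1+\alpha_i(e^s-1))\le\exp(\nu(e^s-1))$ for $s\ge0$. For $\tau\ge\nu$, Markov's inequality with $s=\log(\tau/\nu)$ gives $\mathbb P(W\ge\tau)\le e^{\tau-\nu}(\nu/\tau)^\tau\le e^{-g(\tau)}$, where $g(\tau)=\tau\log(\tau/(e\nu))$. The function $g$ is continuous, tends to infinity and is increasing on $[\nu,\infty)$, since $g'(\tau)=\log(\tau/\nu)$. Let $\tau^*$ be the least $\tau\ge e^2\nu$ with $g(\tau)\ge A$. Then $\mathbb P(W\ge\tau^*)\le e^{-A}$. If $W<\tau^*$ and (I) fails, then $W\ge1$, $g(W)<A$ and $\log(W/\nu)>2$, so $\log(W/(e\nu))=\log(W/\nu)-1$ is at least $1$ and at least $\frac12\log(W/\nu)$. This gives (II).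
\end{proof}

\section{A model case: sparse sign matrices and flat vectors}\label{sec:model}

Let $r=2$ and $n_1=n_2=n$, and let the entries be i.i.d., equal to $\rho$ and to $-\rho$ with probability $\alpha/2$ each and to $0$ otherwise. We test $T$ against \emph{flat} vectors: $x_1$ has coordinates $\pm s^{-1/2}$ on a set $S$ of size $s$ and vanishes elsewhere, and $x_2$ has coordinates $\pm t^{-1/2}$ on a set $S'$ of size $t$.

The union bound that handled dense signs is not available. Take $\rho=1$, $\alpha=1/n$, $t=1$ and positive coordinates. Then $\langle T,\mathbf x\rangle=\sqrt s$ with probability $(2n)^{-s}$, which for fixed $s$ is far larger than $e^{-n}$. Even among these special test vectors the union bound fails: there are $n\binom ns$ of them, and $n\binom ns(2n)^{-s}\to\infty$ as $n\to\infty$. This has to be so, because the event says that a column has norm at least $\sqrt s$; it is excluded by a bound on $D$, not by its rarity. For $t=s$, in contrast, the value $s$ has probability $(2n)^{-s^2}$ and there are at most $n^{2s}$ pairs $(S,S')$, so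 for $s\ge2$ a union bound over vectors of this shape succeeds. The proof must use a different argument for each shape.

Normalize so that $D\le1$ is the typical event. Lemma~\ref{lem:variance} below shows that the variance then satisfies $\rho^2\alpha\le8/n$, which we assume. By transposition let $t\le s$. Let $W$ be the number of nonzero entries in $S\times S'$, so that $|\langle T,\mathbf x\rangle|\le\rho W/\sqrt{st}$ and $\mathbb EW=\alpha st\le\nu:=8st/(n\rho^2)$. Put $\beta=\rho\sqrt{s/t}$; this is the ratio $|T_i||x_{2,i_2}|/|x_{1,i_1}|$ at a nonzero entry.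

\emph{Light regime: $\rho/\sqrt{st}\le1/n$.} Each term is at most $1/n$, and \eqref{eq:bernstein} with $K=1/n$, $\sigma^2=8/n$ gives a tail $e^{-cn\lambda}$ for $\lambda\geq 1$, with an absolute constant $c>0$; this pays for all $9^n$ or fewer pairs of flat vectors. Cancellation is essential here: for $\alpha=1$, $\rho=n^{-1/2}$, $s=t=n$ the bound $\rho W/\sqrt{st}$ equals $\sqrt n$.

\emph{Fiber regime: $\beta\ge1$.} On $\{D\le1\}$ each of the $t$ columns indexed by $S'$ has at most $\rho^{-2}$ nonzero entries. So $W\le t/\rho^2$ and $\rho W/\sqrt{st}\le1/\beta\le1$, with no probabilistic cost.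

\emph{Counting regime: $\rho/\sqrt{st}>1/n$ and $\beta<1$.} Put $u=en/s\ge e$ and $h=s\log u$. By \eqref{eq:subsets} there are at most $e^{2h}$ pairs $(S,S')$ with $|S'|\le|S|=s$: the cost of the pair is set by the larger set. Apply Lemma~\ref{lem:chernoff} to each pair with $A=Bh$, where $B>3$. Since $s\log(en/s)$ increases on $[1,n]$, we have $h\ge\log(en)$, and the total failure probability is at most $n(en)^{2-B}\le(en)^{3-B}$. Outside the failure event every pair satisfies (I) or (II). In case (I),
\[
\frac{\rho W}{\sqrt{st}}\le8e^2\,\frac{\sqrt{st}}{n\rho}<8e^2,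
\]
because we are not in the light regime. In case (II) write $W=as$, so that $\rho W/\sqrt{st}=a\beta$. Since $s/\nu=n\rho^2/(8t)=u\beta^2/(8e)$, alternative (II) reads
\[
a\le B\log u,\qquad a\log\big(au\beta^2/(8e)\big)\le2B\log u .
\]
If $\beta<u^{-1/4}$, the first bound gives $a\beta\le Bu^{-1/4}\log u\le4B$. If $\beta\ge u^{-1/4}$, then $u\beta^2\ge u^{1/2}$ and $a$ itself is bounded: either $a<1$; or $a\ge1$ and $u^{1/4}\ge8e$, so that the logarithm is at least $\frac14\log u$ and $a\le8B$; or $u^{1/4}<8e$ and $a\le4B\log(8e)\le13B$. As $\beta<1$, we get $a\beta\le13B$.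

In words: the union bound costs $\log u$ per row of $S$. Either each extra nonzero entry has probability cost of order $\log u$, and then there are boundedly many per row, or $\beta$ is so small that $\log u$ entries per row are harmless.

A general unit vector has about $\log n$ scales of coordinates, and general entries have many scales as well. Applying the model bound to every combination of scales would lose powers of $\log n$. The work in Section~\ref{sec:heavy} is to arrange the counting regime so that the bounds are summable over all scales.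

\section{Truncation, discretization and the light terms}\label{sec:reduction}

\subsection{The variance bound}

The entries in Theorem~\ref{thm:quantile} need not have a second moment. On the event $\{D\le1\}$, however, all entries are at most $1$ in absolute value, so we may truncate, and one long fiber reveals the variance of the truncated entries.

\begin{lemma}\label{lem:variance}
Let $T$ have i.i.d.\ entries with $\mathbb P(D>1)\le\frac14$, and let $X_i=T_i\mathbf 1\{|T_i|\le1\}$. Then $v:=\mathbb EX_i^2\le8/n$.
\end{lemma}

\begin{proof}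
Let $Y$ be the sum of $X_i^2$ over one fiber of length $n$. Then $Y\le D^2$, $\mathbb EY=nv$ and $\operatorname{Var}Y\le n\,\mathbb EX_i^4\le nv$. Suppose $nv>8$. Chebyshev's inequality gives $\mathbb P(Y<nv/2)\le nv/(nv/2)^2=4/(nv)<\frac12$. Then $D^2\ge nv/2>1$ with probability more than $\frac12$, contrary to the hypothesis.
\end{proof}

The rest of the proof establishes the following statement.

\begin{proposition}\label{prop:core}
For each $r\ge2$ there is a constant $C_r$ such that, if $X\in\mathbb R^{n_1\times\dots\times n_r}$ has independent symmetric entries with $\mathbb EX_i^2\le8/n$ for all $i$ and $\delta\in(0,1/4]$, then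
\[
\mathbb P\big(D(X)\le1\ \text{ and }\ \|X\|>C_r\log(e/\delta)\big)\le\delta .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:quantile} from Proposition~\ref{prop:core}]
Replacing $T$ by $T/d$, let $d=1$. The truncated tensor $X$ of Lemma~\ref{lem:variance} has i.i.d.\ symmetric entries with $\mathbb EX_i^2\le8/n$, and $X=T$ on $\{D(T)\le1\}$. So $\mathbb P(\|T\|>C_r\log(e/\delta))\le\mathbb P(D(T)>1)+\delta\le2\delta$.
\end{proof}

From now on $X$ and $\delta$ are as in Proposition~\ref{prop:core}.

\subsection{Dyadic vectors}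

We replace the unit spheres by finite sets. To reduce to flat pieces as in Section~\ref{sec:model}, we want coordinates that take dyadic values. Let $L_k$ be the least integer with $4^{L_k}\ge2n_k$; then $L_k\ge1$ and $4^{L_k}<8n_k$. Let $\mathcal N_k$ be the set of $x\in\mathbb R^{n_k}$ with $\|x\|_2\le1$ and $|x_a|\in\{0\}\cup\{2^{-j}:0\le j\le L_k\}$ for all $a\in[n_k]$, and let $\mathcal N=\mathcal N_1\times\dots\times\mathcal N_r$. For $\mathbf x\in\mathcal N$ we have $\sum_i\mathbf x_i^2=\prod_k\|x_k\|_2^2\le1$.

\begin{lemma}\label{lem:net}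
\begin{itemize}
\item[(a)] For every tensor $T$, $\ \|T\|\le8^{r/2}\max_{\mathbf x\in\mathcal N}|\langle T,\mathbf x\rangle|$.
\item[(b)] $|\mathcal N_k|\le e^{4n_k}$, and hence $|\mathcal N|\le e^{4rn}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $y\in\mathbb R^{n_k}$ with $\|y\|_2^2\le\frac18$. We construct a random vector $z$ with values in $\mathcal N_k$ and $\mathbb Ez=y$ by rounding the coordinates independently. If $|y_a|\ge2^{-L_k}$, choose $0\le j\le L_k-1$ with $2^{-j-1}\le|y_a|\le2^{-j}$ and let $z_a$ take the values $\operatorname{sgn}(y_a)2^{-j-1}$ and $\operatorname{sgn}(y_a)2^{-j}$ with the probabilities that make $\mathbb Ez_a=y_a$; then $z_a^2\le4y_a^2$. If $|y_a|<2^{-L_k}$, use the values $0$ and $\operatorname{sgn}(y_a)2^{-L_k}$; then $z_a^2\le4^{-L_k}$. Always $\|z\|_2^2\le4\|y\|_2^2+n_k4^{-L_k}\le\frac12+\frac12$, so $z\in\mathcal N_k$. Given unit vectors $x_1,\dots,x_r$, round the vectors $x_k/\sqrt8$ independently to $z_1,\dots,z_r$. By multilinearity and independence, $\langle T,\mathbf x\rangle=8^{r/2}\,\mathbb E\langle T,\mathbf z\rangle$.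

(b) Write $m=n_k$ and $L=L_k$. The points of $\mathcal N_k$ lie in $2^{-L}\mathbb Z^m$, so the cubes of side $2^{-L}$ centered at them have disjoint interiors. Their half-diagonal is $\frac12\sqrt m\,2^{-L}<1$, so they lie in the ball of radius $2$. The standard Gaussian density is at least $(2\pi e)^{-m/2}$ on the ball of radius $\sqrt m$ and has integral $1$, so the unit ball has volume at most $(2\pi e/m)^{m/2}$ and the ball of radius $2$ has volume at most $(8\pi e/m)^{m/2}$. Hence $|\mathcal N_k|\le(8\pi e/m)^{m/2}(4^L)^{m/2}\le(64\pi e)^{m/2}\le e^{4m}$.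
\end{proof}

\subsection{Light terms}

For $\mathbf x\in\mathcal N$ call an index $i$ \emph{light} if $|X_i\mathbf x_i|\le1/n$ and \emph{heavy} otherwise. The threshold is dictated from both sides. In \eqref{eq:bernstein} the exponent for large $\lambda$ is of order $\lambda/K$, and it must beat $\log|\mathcal N|\le4rn$, so $K$ can be at most of order $1/n$. On the other side, $\mathbb E\sum_i|X_i\mathbf x_i|\mathbf 1\{|X_i\mathbf x_i|>1/n\}\le n\sum_i\mathbb EX_i^2\mathbf x_i^2\le8$, so the heavy terms can be bounded in absolute value without loss on average. Put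
\[
\mathcal L(\mathbf x)=\sum_{i\ \mathrm{light}}X_i\mathbf x_i,\qquad \mathcal H(\mathbf x)=\sum_{i\ \mathrm{heavy}}|X_i\mathbf x_i| ,
\]
so that $|\langle X,\mathbf x\rangle|\le|\mathcal L(\mathbf x)|+\mathcal H(\mathbf x)$.

\begin{lemma}\label{lem:light}
Let $\Lambda=4r+\log(4/\delta)$ and $\lambda=4\sqrt\Lambda+\Lambda$. With probability at least $1-\delta/2$, $|\mathcal L(\mathbf x)|\le\lambda$ for all $\mathbf x\in\mathcal N$.
\end{lemma}

\begin{proof}
Fix $\mathbf x$. The variables $Z_i=X_i\mathbf x_i\mathbf 1\{|X_i\mathbf x_i|\le1/n\}$ are independent, bounded by $1/n$, and symmetric, hence of mean zero; moreover $\sum_i\mathbb EZ_i^2\le8/n$. By \eqref{eq:bernstein}, $\mathbb P(|\mathcal L(\mathbf x)|>\lambda)\le2\exp\big(-n\lambda^2/(16+\frac23\lambda)\big)$. Since $\lambda^2=4\sqrt\Lambda\,\lambda+\Lambda\lambda\ge\Lambda(16+\lambda)$, this is at most $2e^{-\Lambda n}$. By Lemma~\ref{lem:net}(b) the failure probability is at most $2e^{(4r-\Lambda)n}=2(\delta/4)^n\le\delta/2$.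
\end{proof}

\section{The heavy terms}\label{sec:heavy}

\subsection{Fiber terms}

For a heavy index $i$ we have $X_i\ne0$ and $\mathbf x_i\ne0$, so the ratios
\[
\beta_k(i)=\frac{|X_i|\,|\mathbf x^{(k)}_i|}{|x_{k,i_k}|}\qquad(k\in[r])
\]
are defined and positive. Call $i$ a \emph{fiber index} if $\beta_k(i)\ge1$ for some $k$, and a \emph{counting index} otherwise. The next lemma is the only place in the proof of Proposition~\ref{prop:core} where the bound on $D(X)$ is used.

\begin{lemma}\label{lem:fiber}
If $D(X)\le1$, then for every $\mathbf x\in\mathcal N$ the fiber indices contribute at most $r$ to $\mathcal H(\mathbf x)$.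
\end{lemma}

\begin{proof}
If $\beta_k(i)\ge1$, then $|X_i\mathbf x_i|=|X_i||\mathbf x_i^{(k)}|\,|x_{k,i_k}|\le X_i^2\,(\mathbf x_i^{(k)})^2$. For fixed $k$, summing first along the fibers in mode $k$ gives
\[
\sum_iX_i^2\,(\mathbf x_i^{(k)})^2=\sum_{i_l\,(l\ne k)}\ \prod_{l\ne k}x_{l,i_l}^2\ \sum_{i_k}X_i^2\le D(X)^2\prod_{l\ne k}\|x_l\|_2^2\le1 .
\]
Sum over $k\in[r]$.
\end{proof}

\subsection{Level profiles}

For $x\in\mathcal N_k$ and $0\le j\le L_k$, \emph{level $j$} of $x$ is the set $\{a:|x_a|=2^{-j}\}$, and $s_x(j)$ is its size. Thus $\sum_js_x(j)4^{-j}=\|x\|_2^2\le1$.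

In the model case the cost of the union bound was set by the larger of two sets. We imitate this as follows. A counting index $i$ meets one level in each mode, and we charge $i$ to the mode $k$ whose level is the most expensive to specify. To avoid summing over combinations of levels, in each other mode we keep \emph{all} cheaper levels together as one vector. This requires that all cheaper levels together cost no more than a constant times the most expensive one, which is false for the raw sizes $s_x(j)$: many levels can have similar sizes. We therefore replace $s_x$ by its smallest majorant that at least doubles at each step,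
\[
m_x(j)=\max_{j'\le j}2^{j-j'}s_x(j'),
\]
equivalently $m_x(0)=s_x(0)$ and $m_x(j)=\max\{s_x(j),2m_x(j-1)\}$. For example, the sizes $(0,2,0,16)$ give the profile $(0,2,4,16)$. The numbers $m_x(j)$ are integers and depend only on the levels $j'\le j$. The cost of specifying a subset of $[n_k]$ of size at most $m$ is measured by
\[
\varphi_k(m)=m\log(64n_k/m)\quad(0<m\le8n_k),\qquad\varphi_k(0)=0,
\]
and we put $h_x(j)=\varphi_k(m_x(j))$. The constant $64$ keeps the logarithm at least $2$ on the whole range of $m_x$, which can exceed $n_k$.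

\begin{lemma}\label{lem:profile}
Let $k\in[r]$ and $x\in\mathcal N_k$.
\begin{itemize}
\item[(a)] $s_x(j)\le m_x(j)\le4^j<8n_k$, $\ m_x(j+1)\ge2m_x(j)$, and $\sum_jm_x(j)4^{-j}\le2$.
\item[(b)] $\varphi_k$ is increasing on $[0,8n_k]$ and $\varphi_k(m)\ge2m$ there; also $L_k+1\le\varphi_k(1)=\log(64n_k)$.
\item[(c)] $h_x(j+1)\ge\frac32h_x(j)$, and $\sum_{j'\le j}h_x(j')\le3h_x(j)$.
\item[(d)] For integers $0\le m\le8n_k$, there are at most $e^{\varphi_k(m)}$ subsets of $[n_k]$ of size at most $m$.
\end{itemize}
\end{lemma}

\begin{proof}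
(a) From $s_x(j')\le4^{j'}$ we get $2^{j-j'}s_x(j')\le2^{j+j'}\le4^j\le4^{L_k}<8n_k$. The doubling is the recursion above. Bounding the maximum by the sum,
\[
\sum_jm_x(j)4^{-j}\le\sum_{j'}s_x(j')4^{-j'}\sum_{j\ge j'}2^{-(j-j')}\le2 .
\]

(b) For $0<m\le8n_k$ we have $\log(64n_k/m)\ge\log8\ge2$, so $\varphi_k(m)\ge2m$ and $\varphi_k'(m)=\log(64n_k/m)-1>0$. Since $4^{L_k+1}<32n_k$, we have $L_k+1\le\log_4(32n_k)\le\log(64n_k)$.

(c) If $0<2m\le8n_k$, then $\log(64n_k/m)\ge4\log2$, so $\varphi_k(2m)=2m\big(\log(64n_k/m)-\log2\big)\ge\frac32\varphi_k(m)$. With $m=m_x(j)$, parts (a) and (b) give $h_x(j+1)\ge\varphi_k(2m)\ge\frac32h_x(j)$; the case $m=0$ is trivial. Then $\sum_{j'\le j}h_x(j')\le h_x(j)\sum_{l\ge0}(2/3)^l=3h_x(j)$.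

(d) For $m=0$ there is one subset. For $1\le m\le n_k$ use \eqref{eq:subsets} and $e\le64$. For $m>n_k$ there are $2^{n_k}\le e^{2m}\le e^{\varphi_k(m)}$ subsets.
\end{proof}

The last bound in (a) says that passing from $s_x$ to $m_x$ at most doubles the bound on the total mass; (c) is what is gained. For $h>0$ let $\mathcal N_l^+(h)$ be the set of nonzero $y\in\mathcal N_l$ with nonnegative coordinates whose last nonempty level $j^*$ satisfies $h_y(j^*)\le h$.

\begin{lemma}\label{lem:cheap}
$|\mathcal N_l^+(h)|\le e^{5h}$.
\end{lemma}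

\begin{proof}
Assume that the set is nonempty. A vector $y$ in it is determined by $j^*$, the sizes $s_y(0),\dots,s_y(j^*)$ and the levels. Let $M=m_y(j^*)\ge1$. By Lemma~\ref{lem:profile}(b), $L_l+1\le\varphi_l(1)\le\varphi_l(M)\le h$ and $2M\le\varphi_l(M)\le h$. So there are at most $h\le e^h$ choices for $j^*$. By doubling, $s_y(j)\le m_y(j)\le2^{-(j^*-j)}h/2$, so given $j^*$ there are at most $\prod_{j\le j^*}(1+2^{-(j^*-j)}h/2)\le e^h$ sequences of sizes. The sizes determine the numbers $m_y(j)$ and $h_y(j)$, and by Lemma~\ref{lem:profile}(d) and (c) there are then at most $\exp\big(\sum_{j\le j^*}h_y(j)\big)\le e^{3h}$ choices for the levels.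
\end{proof}

\subsection{The counting event}

For a mode $k$ and an integer $1\le m\le8n_k$, let $\mathcal F_k(m)$ be the family of pairs $(S,\mathbf y)$, where $S\subset[n_k]$ has at most $m$ elements and $\mathbf y=(y_l)_{l\ne k}$ with $y_l\in\mathcal N_l^+(\varphi_k(m))$. By Lemmas~\ref{lem:profile}(d) and~\ref{lem:cheap},
\begin{equation}\label{eq:family}
|\mathcal F_k(m)|\le e^{h+5(r-1)h}\le e^{5rh},\qquad h=\varphi_k(m).
\end{equation}
The vectors $y_l$ are not flat and the entries $X_i$ have no fixed size, so we sort the indices by the one quantity that mattered in the model case, the ratio $\beta$. For $0\le j\le L_k$, $(S,\mathbf y)\in\mathcal F_k(m)$ and an integer $b\ge0$, put $q=2^{-j}$, $\mathbf y^{(k)}_i=\prod_{l\ne k}y_{l,i_l}$, and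
\[
W_b=\#\big\{i:\ i_k\in S,\ \ 2^{-b-1}q<|X_i|\,\mathbf y_i^{(k)}\le2^{-b}q\big\},\qquad \nu_b=\frac{32\,m\,4^b}{nq^2}.
\]

\begin{lemma}\label{lem:counting}
Let $B=5r+2+\log(4r/\delta)$. There is an event $\mathcal E$ of probability at least $1-\delta/2$ on which, for all $k,j,m,(S,\mathbf y),b$ as above and $h=\varphi_k(m)$, one of the following holds:
\begin{itemize}
\item[(I)] $W_b\le e^2\nu_b$;
\item[(II)] $W_b\geq1$, $W_b\le B(h+b)$ and $W_b\log(W_b/\nu_b)\le2B(h+b)$.
\end{itemize}
\end{lemma}

\begin{proof}
For fixed parameters, $W_b$ is a sum of independent indicators. By Chebyshev's inequality and $\mathbb EX_i^2\le8/n$,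
\[
\mathbb EW_b\le\sum_{i:\,i_k\in S}\frac8n\cdot\frac{4^{b+1}(\mathbf y_i^{(k)})^2}{q^2}=|S|\,\frac{32\cdot4^b}{nq^2}\prod_{l\ne k}\|y_l\|_2^2\le\nu_b .
\]
Lemma~\ref{lem:chernoff} with $A=B(h+b)$ shows that both alternatives fail with probability at most $e^{-B(h+b)}$. Fix $k$. There are $(L_k+1)\,8n_k\le(64n_k)^2$ pairs $(j,m)$. For each of them $h\ge\varphi_k(1)=\log(64n_k)$, so by \eqref{eq:family} the union over $\mathcal F_k(m)$ and over $b$ costs at most $e^{(5r-B)h}\sum_{b\ge0}e^{-Bb}\le2(64n_k)^{5r-B}$. The failure probability for mode $k$ is thus at most $2(64n_k)^{2+5r-B}\le2e^{-\log(4r/\delta)}=\delta/(2r)$. Sum over the $r$ modes.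
\end{proof}

\subsection{Summation over scales}

What remains is deterministic. Work on $\mathcal E$ and fix $\mathbf x\in\mathcal N$. Write $s_l,m_l,h_l$ for $s_{x_l},m_{x_l},h_{x_l}$. For a counting index $i$ define $j_l(i)$ by $|x_{l,i_l}|=2^{-j_l(i)}$, and assign $i$ to a mode $k$ that maximizes $h_l(j_l(i))$ over $l\in[r]$. Let $I_{k,j}$ be the set of counting indices assigned to mode $k$ with $j_k(i)=j$; it is empty unless $s_k(j)\ge1$. Whenever $m_k(j)\ge1$, put
\[
\theta_{k,j}=m_k(j)\,4^{-j},\qquad u_{k,j}=\frac{64n_k}{m_k(j)} .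
\]
The number $\theta_{k,j}$ bounds the squared mass of $x_k$ on level $j$ (it was $1$ in the model case), and $\log u_{k,j}$ is the cost per element. By Lemma~\ref{lem:profile}(a),
\begin{equation}\label{eq:thetau}
\theta_{k,j}\le1,\qquad\sum_j\theta_{k,j}\le2,\qquad u_{k,j}\ge8,\qquad u_{k,j+1}\le u_{k,j}/2 .
\end{equation}

\begin{lemma}\label{lem:level}
On $\mathcal E$, for all $k$ and $j$ with $s_k(j)\ge1$,
\[
\sum_{i\in I_{k,j}}|X_i\mathbf x_i|\le(64e^2+124B)\,\theta_{k,j}+153B\,u_{k,j}^{-1/16}.
\]
\end{lemma}

\begin{proof}
Let $q=2^{-j}$, let $S$ be level $j$ of $x_k$, and put $m=m_k(j)$, $\theta=\theta_{k,j}=mq^2$, $u=u_{k,j}$ and $h=h_k(j)=\varphi_k(m)=m\log u$. Then $1\le|S|\le m\le8n_k$. We may assume $I_{k,j}\ne\emptyset$.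

\emph{Reduction to the counts $W_b$.} For $l\ne k$ let $y_l$ be the vector with $y_{l,a}=|x_{l,a}|$ if $a$ lies in a level $j'$ of $x_l$ with $h_l(j')\le h$, and $y_{l,a}=0$ otherwise. If $i\in I_{k,j}$, then $i_k\in S$ and $h_l(j_l(i))\le h$ by the assignment rule, so $y_{l,i_l}=|x_{l,i_l}|$; in particular $y_l\ne0$. Since $h_l$ is nondecreasing, the kept levels form an initial segment, and since the profile at a level depends only on the earlier levels, $h_{y_l}=h_l$ on this segment. The last nonempty level of $y_l$ is a kept level, so $y_l\in\mathcal N_l^+(h)$ and $(S,\mathbf y)\in\mathcal F_k(m)$. For $i\in I_{k,j}$ we have $\beta_k(i)=|X_i|\mathbf y_i^{(k)}/q\in(0,1)$ and $|X_i\mathbf x_i|=\beta_k(i)q^2$. Let $b\ge0$ be the integer with $2^{-b-1}<\beta_k(i)\le2^{-b}$. Then $i$ is counted by $W_b$, its term is at most $2^{-b}q^2$, and heaviness gives $2^{-b}q^2>1/n$. Therefore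
\begin{equation}\label{eq:sumb}
\sum_{i\in I_{k,j}}|X_i\mathbf x_i|\le\sum_{b\ge0:\ 2^b<nq^2}W_b\,2^{-b}q^2 .
\end{equation}

\emph{Scales $b$ of type (I).} Here $W_b2^{-b}q^2\le32e^2m2^b/n$. These bounds grow geometrically in $b$, and the sum stops because of heaviness: $\sum_{2^b<nq^2}2^b\le2nq^2$. The total is at most $64e^2mq^2=64e^2\theta$.

\emph{Scales $b$ of type (II).} Write $W_b=am$ with $a=a_b>0$; the term in \eqref{eq:sumb} is $a\theta2^{-b}$. Dividing (II) by $m\ge1$ gives
\begin{equation}\label{eq:a}
a\le B(\log u+b),\qquad a\log(am/\nu_b)\le2B(\log u+b).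
\end{equation}
Since $n\ge n_k$, we have $nq^2=n\theta/m\ge\theta u/64$, and so
\begin{equation}\label{eq:ratio}
\frac m{\nu_b}=\frac{nq^2}{32\cdot4^b}\ge\frac{\theta u\,4^{-b}}{2048}.
\end{equation}
As in the model case, we split according to whether this ratio is at least a fixed power of $u$.

Suppose first that $4^b\le\theta u^{1/2}$, so that $m/\nu_b\ge u^{1/2}/2048$ by \eqref{eq:ratio}. We claim that $a\le31B(1+b)$. If $a<1$ this holds because $B\ge1$. If $a\ge1$ and $u^{1/4}\ge2048$, then $am/\nu_b\ge u^{1/4}$, and the second bound in \eqref{eq:a} gives $a\le8B(\log u+b)/\log u\le8B(1+b)$, as $\log u\ge1$. If $u^{1/4}<2048$, then $\log u<44\log2<31$, and the first bound in \eqref{eq:a} gives the claim. These scales contribute at most $31B\theta\sum_{b\ge0}(1+b)2^{-b}=124B\theta$.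

Suppose now that $4^b>\theta u^{1/2}$. Then $2^{-b/2}<\theta^{-1/4}u^{-1/8}$. We spend one factor $2^{-b/2}$ of $2^{-b}$ on this gain and keep the other for summability. By the first bound in \eqref{eq:a}, these scales contribute at most
\[
B\,\theta^{3/4}u^{-1/8}\sum_{b\ge0}(\log u+b)2^{-b/2}\le9B\,u^{-1/8}(1+\log u)\le153B\,u^{-1/16}.
\]
Here we used $\theta\le1$; the sums $\sum_b\eta^b=1/(1-\eta)\le4$ and $\sum_bb\eta^b=\eta/(1-\eta)^2\le9$ for $\eta=2^{-1/2}$; and $1+\log u=1+16\log u^{1/16}\le17u^{1/16}$.
\end{proof}

The two terms in Lemma~\ref{lem:level} are summable over $j$ for different reasons: the first because $x_k$ has norm at most one, the second because the profile doubles. With the raw sizes in place of $m_k(j)$, the numbers $u_{k,j}$ would not be forced to form a geometric sequence.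

\begin{proof}[Proof of Proposition~\ref{prop:core}]
Consider the intersection of $\mathcal E$ with the event of Lemma~\ref{lem:light}; it has probability at least $1-\delta$. We show that on it $D(X)\le1$ implies $\|X\|\le C_r\log(e/\delta)$. Fix $\mathbf x\in\mathcal N$ and a mode $k$. The levels $j$ with $m_k(j)\ge1$ form a final segment of $\{0,\dots,L_k\}$, and on it \eqref{eq:thetau} gives $u_{k,j}\ge2^{L_k-j}$. Hence $\sum_ju_{k,j}^{-1/16}\le(1-2^{-1/16})^{-1}\le24$. By Lemma~\ref{lem:level} and \eqref{eq:thetau}, the counting indices assigned to mode $k$ contribute at most $2(64e^2+124B)+24\cdot153B=128e^2+3920B$. Together with Lemmas~\ref{lem:light} and~\ref{lem:fiber},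
\[
|\langle X,\mathbf x\rangle|\le\lambda+r+r(128e^2+3920B)\qquad\text{for all }\mathbf x\in\mathcal N .
\]
Since $\log(e/\delta)\ge1$ and $\log(4/\delta)\le2\log(e/\delta)$, we have $\lambda\le5\Lambda\le(20r+10)\log(e/\delta)$ and $B\le(6r+4)\log(e/\delta)$. Lemma~\ref{lem:net}(a) gives the claim with $C_r=8^{r/2}\big(21r+10+128e^2r+3920\,r(6r+4)\big)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:quantile}, and with it the proofs of Theorems~\ref{thm:moments} and~\ref{thm:mean}.

\section{The role of the hypotheses}\label{sec:hyp}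

\emph{Mean zero} is used once, in the symmetrization step of Section~\ref{sec:moments}. Within the proof of Theorem~\ref{thm:quantile}, symmetry is used only in Lemma~\ref{lem:light}, where it makes the truncated variables $Z_i$ centered whatever the truncation level. The hypothesis cannot be dropped from \eqref{eq:conj}: for $T=\mathbf 1$ and $n_1=\dots=n_r=n$ we have $\|T\|=n^{r/2}$ and $D=\sqrt n$. The failure occurs in the light terms. For $X=n^{-1/2}\mathbf 1$, which satisfies $D(X)=1$ and $X_i^2\le8/n$, and for $x_k$ with all coordinates $n^{-1/2}$, every term equals $n^{-(r+1)/2}\le1/n$, and the terms add up to $n^{(r-1)/2}$.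

\emph{Identical distribution} is used only in Lemma~\ref{lem:variance}, to transfer what one fiber of length $n$ reveals to every entry. Without it, the variance can be concentrated on many small blocks, one of which behaves like an all-ones tensor.

\begin{proof}[Proof of Proposition~\ref{prop:counter}]
Let $s\ge1$, $M=2^{s^r}$ and $n_1=\dots=n_r=Ms$. Split $[Ms]$ into $M$ consecutive intervals $J_1,\dots,J_M$ of length $s$. On the diagonal blocks $J_c\times\dots\times J_c$ let the entries be independent uniform signs, and let all other entries be $0$. The entries are independent and symmetric. A fiber fixes $r-1\ge1$ indices; it vanishes unless they all lie in one interval $J_c$, and then it has exactly $s$ entries $\pm1$. So $D_k=\sqrt s$ for all $k$. Each block has all entries equal to $1$ with probability $1/M$, independently, so with probability $1-(1-1/M)^M\ge1-1/e$ some block $J_c\times\dots\times J_c$ does. In that case, taking every $x_k$ equal to $s^{-1/2}$ on $J_c$ and $0$ elsewhere gives $\|T\|\ge s^r s^{-r/2}=s^{r/2}$. Therefore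
\[
\frac{\mathbb E\|T\|}{\max_k\mathbb ED_k}\ge(1-1/e)\,s^{(r-1)/2},
\]
which is unbounded as $s\to\infty$ with $r$ fixed.
\end{proof}

In this example, after division by $\sqrt s$ we have $D=1$, but the entries in the blocks have second moment $1/s$, whereas Proposition~\ref{prop:core} requires $8/n=8/(s\,2^{s^r})$.

\begin{thebibliography}{9}

\bibitem{LT}
Ledoux and Talagrand, \emph{Probability in Banach Spaces}.

\bibitem{LP}
Kevin Lucca and Lucas Pesenti, \emph{Norm Bounds for Sparse Random Tensors and Spectral Gap of Random Hypergraphs}, arXiv:2607.07308 (2026).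

\end{thebibliography}
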